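# The Riemann–Roch map of a local ring does not depend on the regular local ring that presents it

All rings are Noetherian (commutative, except for group algebras and graded-commutative dg algebras), and local rings are nonzero. For an abelian group $N$ we write $N_{\mathbb Q}=N\otimes_{\mathbb Z}\mathbb Q$.

## 1. The trace of the cyclic permutation on $F^{\otimes\ell}$

Let $T$ be a regular local ring and $R=T/I$, with maximal ideal $\mathfrak m$ and residue field $k$. Let $M$ be a finitely generated $R$-module and $F\to M$ a finite free resolution over $T$; it exists because $T$ is regular. Choose a prime $\ell$ that is a unit in $R$, and form the $\ell$-fold tensor power $F\otimes_T\cdots\otimes_TF$. The cyclic group of order $\ell$ permutes the factors. Dualize over $T$ and take cohomology. Each cohomology module is a finitely generated $R$-module with an action of the cyclic group, and the alternating sum of the traces of a generator is an element $h_T(M)$ of the Grothendieck group $G_0(R)_{\mathbb Q}$ of finitely generated $R$-modules. The whole talk turns on this element. We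 first define it carefully, compute it once, and then say what it is for.

**The prime.** Put $\ell=2$ if $\operatorname{char}k\ne2$ and $\ell=3$ if $\operatorname{char}k=2$. Then $\ell$ is a unit in $R$ and in every regular local ring that surjects onto $R$, since all these rings have residue field $k$. Put $\Lambda_0=\mathbb Z[1/\ell]$, $C_\ell=\langle\sigma\rangle$ cyclic of order $\ell$, and $e=\frac1\ell\sum_{s=0}^{\ell-1}\sigma^s$, an idempotent of $\Lambda_0[C_\ell]$. Write $\mathcal G=G_0(R)_{\mathbb Q}$.

**Definition 1.1.** Let $H$ be a finitely generated $R$-module with an $R$-linear action of $C_\ell$. Then $H=eH\oplus(1-e)H$, where $eH$ is the module of invariants, and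
$$\operatorname{tr}(H)=[eH]-\tfrac1{\ell-1}[(1-e)H]\in\mathcal G .$$

If $\ell=2$ this is the class of the $(+1)$-part minus the class of the $(-1)$-part. In general the coefficient $-\frac1{\ell-1}$ is the average of the nontrivial $\ell$-th roots of unity. Since $H\mapsto eH$ and $H\mapsto(1-e)H$ are exact, $\operatorname{tr}$ is additive on equivariant exact sequences.

**Lemma 1.2.** If $L$ is a finitely generated free $\Lambda_0$-module with $C_\ell$-action, then $\operatorname{tr}(L\otimes_{\Lambda_0}H)=\operatorname{Tr}(\sigma|L)\operatorname{tr}(H)$ for the diagonal action.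

**Proof.** We have $\Lambda_0[C_\ell]=\Lambda_0[x]/(x^\ell-1)$ and $x^\ell-1=(x-1)\Phi$ with $\Phi=1+x+\dots+x^{\ell-1}$. Since $\Phi\equiv\ell$ modulo $x-1$ and $\ell$ is a unit, the Chinese remainder theorem gives $\Lambda_0[C_\ell]\cong\Lambda_0\times\Lambda_0[\zeta_\ell]$. Both factors are principal ideal domains: for $\ell=2$ the second is $\Lambda_0$ with $\sigma=-1$, and for $\ell=3$ it is a localization of the Euclidean ring $\mathbb Z[\zeta_3]$. As $L$ is torsion-free, $L\cong\Lambda_0^a\oplus\Lambda_0[\zeta_\ell]^b$. The trace of $\sigma$ on $\Lambda_0[\zeta_\ell]$ is the sum of the nontrivial $\ell$-th roots of unity, that is $-1$, so $\operatorname{Tr}(\sigma|L)=a-b$.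

By additivity it remains to treat the two building blocks. For $L=\Lambda_0$ there is nothing to show. For $L=\Lambda_0[C_\ell]$ the module $L\otimes H$ is a direct sum of $\ell$ copies of $H$ which $C_\ell$ permutes freely and transitively. Its invariants are isomorphic to $H$, its total class is $\ell[H]$, so the complement has class $(\ell-1)[H]$ and $\operatorname{tr}(L\otimes H)=0$. Since $\Lambda_0[C_\ell]\cong\Lambda_0\oplus\Lambda_0[\zeta_\ell]$, we get $\operatorname{tr}(\Lambda_0[\zeta_\ell]\otimes H)=-\operatorname{tr}(H)$. $\square$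

**Signs and duals.** On a tensor power of complexes $\sigma$ acts by
$$\sigma(x_1\otimes\cdots\otimes x_\ell)=(-1)^{|x_\ell|(|x_1|+\dots+|x_{\ell-1}|)}\,x_\ell\otimes x_1\otimes\cdots\otimes x_{\ell-1},$$
which commutes with the differential. Write $(-)^*=\operatorname{Hom}_T(-,T)$, with the dual of the degree $i$ term in cohomological degree $i$ and with the contragredient action.

**Definition 1.3.** For a finitely generated $R$-module $M$ with finite free $T$-resolution $F$,
$$h_T(M)=\sum_m(-1)^m\operatorname{tr}H^m\big((F^{\otimes_T\ell})^*\big)\in\mathcal G .$$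

*This makes sense.* Multiplication by $x\in I$ is zero on $M$, hence null-homotopic on $F$, hence (acting on one factor) null-homotopic on $F^{\otimes\ell}$ and on its dual. So the cohomology modules are finitely generated $R$-modules.

*It does not depend on $F$.* Let $f:F\to F_1$ be a homotopy equivalence of resolutions with homotopy inverse $g$. Then $f^{\otimes\ell}$ and $g^{\otimes\ell}$ are equivariant chain maps, and $f^{\otimes\ell}g^{\otimes\ell}=(fg)^{\otimes\ell}$ and $g^{\otimes\ell}f^{\otimes\ell}$ are homotopic to the identity. The homotopies need not be equivariant, but the isomorphisms on the cohomology of the duals are.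

**Two modules used throughout.** Let $\Pi=\bigoplus_{s}\Lambda_0\pi_s$ be the permutation module of rank $\ell$ and $W=\ker(\Pi\to\Lambda_0,\ \pi_s\mapsto1)$. As $\ell$ is invertible, $\Pi=\Lambda_0\bar\pi\oplus W$ with $\bar\pi=\frac1\ell\sum\pi_s$. The eigenvalues of $\sigma$ on $W\otimes\mathbb C$, and on its dual, are the nontrivial $\ell$-th roots of unity, each once. So $\det(1-u\sigma|W)=\det(1-u\sigma|W^*)=1+u+\dots+u^{\ell-1}$. For any free $\Lambda_0$-module $N$ with $C_\ell$-action, diagonalizing $\sigma$ over $\mathbb C$ gives
$$\sum_q(-1)^q\operatorname{Tr}(\sigma|\Lambda^qN)u^q=\det(1-u\sigma|N),\qquad \sum_q\operatorname{Tr}(\sigma|\operatorname{Sym}^qN)u^q=\det(1-u\sigma|N)^{-1}.\tag{1}$$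

**Example 1.4 (complete intersections).** Let $I$ be generated by a regular sequence $f_1,\dots,f_c$ and take $M=R$. The Koszul complex $F=K(f;T)$ is the exterior algebra on $e_1,\dots,e_c$ with the derivation $de_i=f_i$. With $V_0=\bigoplus\Lambda_0e_i$ we have $F^{\otimes\ell}=\Lambda_T(V_0\otimes\Pi)$, $d(e_i\otimes\pi_s)=f_i$, and $\sigma$ permutes the $\pi_s$. Since $d(e_i\otimes\bar\pi)=f_i$ and $d=0$ on $L:=V_0\otimes W$, this is $F\otimes_{\Lambda_0}\Lambda(L)$, where $\sigma$ acts trivially on $F$ and the differential of $\Lambda(L)$ is zero. The cohomology of $F^*$ is $\operatorname{Ext}^\bullet_T(R,T)$, that is $R$ in degree $c$ and zero elsewhere. So $H^{c+q}((F^{\otimes\ell})^*)\cong R\otimes\Lambda^q(L^*)$, and by Lemma 1.2 and (1)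
$$h_T(R)=(-1)^c\sum_q(-1)^q\operatorname{Tr}(\sigma|\Lambda^qL^*)[R]=(-1)^c\det(1-\sigma|L^*)[R]=(-\ell)^c[R].$$
In particular, for $R=k$ and $d=\dim T$ we get $h_T(k)=(-\ell)^d[k]$. The individual cohomology modules have total dimension $2^{d(\ell-1)}$ over $k$ and depend on $T$. After multiplication by $(-\ell)^{-d}$ the alternating sum does not.

## 2. The Riemann–Roch map $\tau_{R/T}$ and its regular base

Now we say what $h_T$ is for. Let $S$ be a regular scheme and $X$ a scheme of finite type over $S$. Write $G_0(X)$ for the Grothendieck group of coherent sheaves and $A_*(X)$ for the Chow group: cycles modulo rational equivalence. The singular Riemann–Roch theorem (Fulton, *Intersection Theory*, Chapters 18 and 20) gives an isomorphism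
$$\tau_{X/S}:G_0(X)_{\mathbb Q}\to A_*(X)_{\mathbb Q}.$$
It is built from $S$, and in general it depends on $S$. If $t$ is a rational point of $\mathbb P^1_k$, then
$$\tau_{\mathbb P^1_k/\mathbb P^1_k}([\mathcal O])=[\mathbb P^1_k]\ne[\mathbb P^1_k]+[t]=\tau_{\mathbb P^1_k/\operatorname{Spec}k}([\mathcal O]).$$
Both values come from (R1) below: over the base $\mathbb P^1_k$ the relative tangent bundle is zero, and over $k$ the Todd class is $1+\frac12c_1(T_{\mathbb P^1})$ with $c_1(T_{\mathbb P^1})\cap[\mathbb P^1_k]=2[t]$.

For a local ring $R$ and a surjection $T\to R$ from a regular local ring write $\tau_{R/T}$ for $\tau_{\operatorname{Spec}R/\operatorname{Spec}T}$. The question is whether this map depends on $T$. Kurano (Proposition 1.2) shows that it does not if $R$ is complete, or essentially of finite type over a field or over $\mathbb Z$. The answer in general is the following; there is no assumption on characteristic, excellence or completeness.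

**Theorem 1.** Let $R$ be a nonzero (Noetherian) local ring and let $T\to R$, $T'\to R$ be surjections from regular local rings. Then $\tau_{R/T}=\tau_{R/T'}$.

**Theorem 2.** In the same situation, $\tau_{X/\operatorname{Spec}T}=\tau_{X/\operatorname{Spec}T'}$ for every separated scheme $X$ of finite type over $\operatorname{Spec}R$.

The second theorem is an addendum, deduced from the first in Section 9.

**Notation.** $I=\ker(T\to R)$, $I'=\ker(T'\to R)$, $d=\dim T$, $d'=\dim T'$. The group $A_j(R)$ is generated by the classes $[\operatorname{Spec}R/P]$ with $\dim R/P=j$. Fulton's relative dimension over $\operatorname{Spec}T$ is $j-d$, so different $T$ give the same graded group up to a shift, and we always index by $j$.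

**Facts from intersection theory.** Let $Y$ be of finite type over a regular base, $X\subset Y$ closed, $E$ a bounded complex of vector bundles on $Y$ that is exact off $X$. There is a localized Chern character $ch^Y_X(E)=\sum_qch_q$, where $ch_q$ sends cycles on $Y$ to cycle classes on $X$ with rational coefficients and lowers dimension by $q$. We use from Fulton, §18.1 and §20.1:

* (L1) each $ch_q$ is a bivariant class, compatible with pullback of complexes: it commutes with proper push-forward, restriction to opens, and Gysin maps of effective Cartier divisors;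
* (L2) $ch^Y_Y(E)=\sum(-1)^ich(E_i)$; enlarging $X$ corresponds to push-forward, so an exact $E$ has $ch^Y_X(E)=0$;
* (L3) it is additive on short exact sequences of complexes. Hence $ch(E[1])=-ch(E)$ (the cone of the identity is exact), it is invariant under quasi-isomorphism (by mapping cones), and degrees may be shifted by even numbers.

From Fulton, Theorem 18.3 and §20.1:

* (R1) if $X$ is closed in $N$ smooth over the regular base $S$ and $E\to\mathcal F$ is a finite locally free resolution on $N$ of a coherent sheaf $\mathcal F$ on $X$, then $\tau_{X/S}([\mathcal F])=td(T_{N/S})\cap ch^N_X(E)\cap[N]$. In particular $\tau_{R/T}([M])=ch^{\operatorname{Spec}T}_{\operatorname{Spec}R}(F)\cap[\operatorname{Spec}T]$ if $F$ is a finite free $T$-resolution of the $R$-module $M$;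
* (R2) $\tau$ commutes with proper push-forward and restriction to opens, and $\tau(f^*\beta)=td(T_f)\cap f^*\tau(\beta)$ for $f$ smooth;
* (R3) $\tau_{R/T}([R/P])=[\operatorname{Spec}R/P]+$ terms of lower dimension.

**Example 2.1.** Let $T$ be a discrete valuation ring with uniformizer $x$ and $E:T\to T$ multiplication by $x^n$, $n\ge1$. With $X=\operatorname{Spec}T/x^n$, (R1) gives $ch^Y_X(E)\cap[Y]=\tau_{X/T}([T/x^n])=n\,\tau_{X/T}([k])$, and by (R3) this is $n$ times the class of the closed point.

**The case $\dim R\le1$.** Here (R3) alone suffices. If $\dim R\ge1$, choose a prime $P$ with $\dim R/P=1$ and a nonzero nonunit $x\in R/P$; the divisor of $x$ is a positive multiple of the closed point, so $A_0(R)_{\mathbb Q}=0$. For $\dim R=1$ this leaves no room for lower terms, and for $\dim R=0$ there are no lower terms. As the $[R/P]$ generate $G_0(R)$, $\tau_{R/T}$ is determined. For $\dim R=2$ the component of $\tau_{R/T}([R/P])$ in $A_1(R)_{\mathbb Q}$, for $\dim R/P=2$, is not controlled by (R3), and this is where an argument is needed.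

## 3. $\tau_{R/T}$ recovered from the eigenspaces of $(-\ell)^{-d}h_T$

Two statements carry the proof.

**Proposition 3.1.** $\tau_{R/T}(h_T(M))_j=(-\ell)^{d-j}\,\tau_{R/T}([M])_j$ for all $j$ and all finitely generated $R$-modules $M$, the subscript denoting the component in $A_j(R)_{\mathbb Q}$.

**Proposition 3.2.** $(-\ell)^{-d}h_T(M)=(-\ell)^{-d'}h_{T'}(M)$ in $G_0(R)_{\mathbb Q}$ for every finitely generated $R$-module $M$.

The first is proved in Section 4, the second in Sections 6 to 8. For a complete intersection $R=T/(f_1,\dots,f_c)$, Example 1.4 and Proposition 3.1 give $(-\ell)^c\tau_{R/T}([R])_j=(-\ell)^{d-j}\tau_{R/T}([R])_j$, so $\tau_{R/T}([R])$ lives only in dimension $j=d-c=\dim R$.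

**Proof of Theorem 1 from Propositions 3.1 and 3.2.**

**Step 1: the two maps differ by a graded automorphism.** Let $\lambda$ be the automorphism of $A_*(R)_{\mathbb Q}$ that is multiplication by $(-\ell)^{-j}$ on $A_j(R)_{\mathbb Q}$. Proposition 3.1 says $\tau_{R/T}^{-1}\lambda\,\tau_{R/T}([M])=(-\ell)^{-d}h_T(M)$, and likewise for $T'$. By Proposition 3.2, and since the $[M]$ generate, $\tau_{R/T}^{-1}\lambda\,\tau_{R/T}=\tau_{R/T'}^{-1}\lambda\,\tau_{R/T'}$. So $\rho:=\tau_{R/T'}\tau_{R/T}^{-1}$ commutes with $\lambda$. The numbers $(-\ell)^{-j}$ are distinct, so $\rho$ preserves the eigenspaces of $\lambda$: $\rho(A_j(R)_{\mathbb Q})\subset A_j(R)_{\mathbb Q}$.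

**Step 2: a graded automorphism compatible with (R3) is the identity.** Let $F_j\subset G_0(R)_{\mathbb Q}$ be spanned by the $[R/P]$ with $\dim R/P\le j$. Then $\tau_{R/T}(F_j)=\bigoplus_{i\le j}A_i(R)_{\mathbb Q}$. The inclusion $\subset$ is (R3). Conversely, if $\dim R/P=j$, then $[\operatorname{Spec}R/P]$ differs from $\tau_{R/T}([R/P])$ by an element of $\bigoplus_{i<j}A_i(R)_{\mathbb Q}$, which is $\tau_{R/T}(F_{j-1})$ by induction. The same holds for $T'$. Now let $V=\operatorname{Spec}R/P$ with $\dim R/P=j$. We have just seen $\tau_{R/T}^{-1}([V])\in[R/P]+F_{j-1}$. Applying $\tau_{R/T'}$ gives $\rho([V])\in[V]+\bigoplus_{i<j}A_i(R)_{\mathbb Q}$. But $\rho([V])\in A_j(R)_{\mathbb Q}$ by Step 1, so $\rho([V])=[V]$. Hence $\rho=\mathrm{id}$. $\blacksquare$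

**Remark 3.3.** The operator $\Psi=(-\ell)^{-d}h_T$ on $G_0(R)_{\mathbb Q}$ thus depends only on $R$ (and $\ell$), and $\tau_{R/T}^{-1}(A_j(R)_{\mathbb Q})$ is its $(-\ell)^{-j}$-eigenspace. By Step 2, $\tau_{R/T}$ is the unique graded isomorphism for this decomposition that satisfies (R3). The example of $\mathbb P^1_k$ in Section 2 shows that locality of the regular base cannot simply be dropped.

## 4. Chern characters of cyclic tensor powers

This section proves Proposition 3.1. We express $\tau_{R/T}(h_T(M))$ as a localized Chern character of a complex built from $F$, then compute. The computation is easy for ordinary Chern characters, and the graph construction carries it over to localized ones.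

**Lemma 4.1.** Let $C$ be a bounded complex of finitely generated free $T$-modules whose homology modules are $R$-modules. Then
$$ch^{\operatorname{Spec}T}_{\operatorname{Spec}R}(C)\cap[\operatorname{Spec}T]=\tau_{R/T}\Big(\sum(-1)^i[H_i(C)]\Big).$$

**Proof.** Induct on the number of nonzero $H_i(C)$. If there are none, both sides vanish by (L2). Otherwise let $i$ be minimal with $H_i(C)\ne0$. We first arrange $C_j=0$ for $j<i$. If the lowest nonzero term is $C_s$ with $s<i$, then $C_{s+1}\to C_s$ is onto and splits, with free kernel $N$. The subcomplex $\cdots\to C_{s+2}\to N\to0$ has quotient $C_{s+1}/N\cong C_s$, which is exact, so by (L3) and (L2) we may replace $C$ by the subcomplex. Repeat.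

Now $H_i(C)$ is a quotient of $C_i$. Let $P$ be a finite free resolution of $H_i(C)$, and let $P[i]$ be $P$ shifted so that $P_0$ sits in degree $i$. As the $C_j$ are free and $P$ is a resolution, $C_i\to H_i(C)$ lifts to a chain map $C\to P[i]$; let $C'$ be its cone. It induces an isomorphism on $H_i$, so the long exact sequence gives $H_{j+1}(C')=H_j(C)$ for $j>i$, and the other homology of $C'$ vanishes. By (L3), $ch(C')=(-1)^ich(P)-ch(C)$. By induction for $C'$ and (R1) for $P$,
$$ch(C)\cap[\operatorname{Spec}T]=(-1)^i\tau_{R/T}([H_i(C)])+\tau_{R/T}\Big(\sum_{j>i}(-1)^j[H_j(C)]\Big).\qquad\square$$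

**Definition 4.2.** For a bounded complex $E$ of vector bundles on a scheme where $\ell$ is invertible, let $E^\vee$ be the dual complex ($E_i^\vee$ in degree $-i$), and let $\Theta^+(E)=e\,(E^\vee)^{\otimes\ell}$ and $\Theta^-(E)=(1-e)(E^\vee)^{\otimes\ell}$.

These are bounded complexes of vector bundles, and their formation commutes with base change. Where $E$ is exact it is locally contractible, so $(E^\vee)^{\otimes\ell}$ and its direct summands $\Theta^{\pm}(E)$ are exact there.

**Lemma 4.3.** With $ch(\text{complex})=\sum(-1)^ich(\text{terms})$,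
$$ch(\Theta^+(E))-\tfrac1{\ell-1}ch(\Theta^-(E))=\sum_q(-\ell)^qch_q(E).$$

**Proof.** For a vector bundle $N$ with $C_\ell$-action put $c(N)=ch(eN)-\frac1{\ell-1}ch((1-e)N)$. This is additive on equivariant exact sequences. If $N$ is a sum of $\ell$ bundles isomorphic to $N_1$ that $\sigma$ permutes in one free orbit (signs allowed), then $eN\cong N_1$ and $ch((1-e)N)=(\ell-1)ch(N_1)$, so $c(N)=0$. Call this remark (F).

Put $D=E^\vee$. Since $ch_q(E_i^\vee)=(-1)^qch_q(E_i)$ and $-i$ has the parity of $i$, we must show that the alternating sum $c(D^{\otimes\ell})$ of the $c$ of the terms equals $\sum_q\ell^qch_q(D)$.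

*Nonconstant tuples.* $D^{\otimes\ell}=\bigoplus D_{i_1}\otimes\cdots\otimes D_{i_\ell}$. As $\ell$ is prime, the nonconstant tuples $(i_1,\dots,i_\ell)$ form free orbits, each inside one total degree; by (F) they contribute $0$.

*Constant tuples.* On $D_i^{\otimes\ell}$, of total degree $\ell i$, $\sigma$ is $(-1)^{i(\ell-1)}$ times the plain permutation. If $\ell=3$, the sign is $+1$ and the degree contributes $(-1)^{3i}=(-1)^i$. If $\ell=2$, the degree $2i$ is even, and the sign $(-1)^i$ exchanges $e$ and $1-e$ for $i$ odd, which multiplies $c=ch(e\,\cdot)-ch((1-e)\,\cdot)$ by $(-1)^i$. In both cases the contribution is $(-1)^i$ times $c(D_i^{\otimes\ell})$ for the plain permutation.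

*One bundle $V$ with the plain permutation.* By the splitting principle we may assume that $V$ has a filtration with line bundle quotients $L_a$. The product filtration of $V^{\otimes\ell}$ is $C_\ell$-stable with associated graded bundle $(\bigoplus L_a)^{\otimes\ell}$. Nonconstant tuples of indices contribute $0$ by (F), and $C_\ell$ acts trivially on $L_a^{\otimes\ell}$. So $c(V^{\otimes\ell})=\sum_ae^{\ell c_1(L_a)}=\sum_q\ell^qch_q(V)$. Summing with the signs $(-1)^i$ gives the claim. $\square$

**Lemma 4.4 (graph construction).** Let $Y$ be an integral scheme of finite type over a regular base, $X\subsetneq Y$ closed, and $F:0\to F_n\to\dots\to F_0\to0$ a complex of vector bundles exact off $X$. There are finitely many integral schemes $Z_i$ of dimension $\dim Y$, proper over $X$ via $\eta_i$, integers $m_i$, and bounded complexes of vector bundles $\xi^{(i)}$ on $Z_i$ such that for every $q$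
$$\big(ch_q\big)^Y_X(\Theta(F))\cap[Y]=\sum_im_i\,\eta_{i*}\big(ch_q(\Theta(\xi^{(i)}))\cap[Z_i]\big)\tag{2}$$
for $\Theta=\mathrm{id}$, and, with the same $Z_i,m_i,\xi^{(i)}$, for $\Theta=\Theta^{\pm}$ when $\ell$ is invertible on $Y$.

On the right only ordinary Chern characters occur. The proof is MacPherson's graph construction: one deforms $F$ to a complex that is split exact on the main component.

**Proof. Step 1: the deformation space.** Let $f_i=\operatorname{rk}F_i$, $\mathbb G=\prod_Y\operatorname{Grass}_{f_i}(F_i\oplus F_{i-1})$, with tautological subbundles $\xi_i\subset F_i\oplus F_{i-1}$ of rank $f_i$. Over $Y\times\mathbb G_m$, with coordinate $\mu$, the subbundles $\{(\mu v,d_iv)\}$ define a section of $\mathbb G\times\mathbb G_m$. Let $\mathcal W\subset\mathbb G\times\mathbb A^1$ be the closure of its image. Then $\mathcal W$ is integral, $q:\mathcal W\to Y\times\mathbb A^1$ is proper, and $q$ is an isomorphism over $Y\times\mathbb G_m$.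

Put $V=Y\smallsetminus X$, and on $V$ let $K_i=\ker d_i$, a subbundle because $F$ is exact there. Locally on $V$ write $F_i=K_i\oplus C_i$; then $d_i$ maps $C_i$ isomorphically onto $K_{i-1}$. The map $K_i\oplus C_i\to F_i\oplus F_{i-1}$, $(v,c)\mapsto(v+\mu c,d_ic)$, is injective on every fibre over $V\times\mathbb A^1$. For $\mu\ne0$ its image is the subbundle above, and for $\mu=0$ it is $K_i\oplus K_{i-1}$. So the section extends over $V\times\mathbb A^1$, and $q$ is an isomorphism over $V\times\mathbb A^1$.

**Step 2: a differential on the tautological bundles.** Define $\theta:\xi_i\to F_{i-1}\oplus F_{i-2}$ by $(u,v)\mapsto(v,0)$. Over $Y\times\mathbb G_m$ we have $(\mu v,dv)\mapsto(dv,0)=(\mu w,dw)$ with $w=\mu^{-1}dv$, so $\theta$ lands in $\xi_{i-1}$ there. Since $\mathcal W$ is integral and $(F_{i-1}\oplus F_{i-2})/\xi_{i-1}$ is locally free, $\theta$ lands in $\xi_{i-1}$ everywhere. Clearly $\theta^2=0$. Over $\mu\ne0$ the complex $(\xi,\theta)$ is $(F,\mu^{-1}d)$, and at $\mu=1$ it is $F$. Over $V\times\{0\}$ it is $K_i\oplus K_{i-1}$ with $(u,v)\mapsto(v,0)$, which is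 split exact. So $(\xi,\theta)$ is exact off $\mathcal W_X:=q^{-1}(X\times\mathbb A^1)$.

**Step 3: the fibre at $0$.** $\mathcal W_0=\{\mu=0\}$ is an effective Cartier divisor on $\mathcal W$. Over $V$ it is $V\times\{0\}$ with multiplicity one. So $[\mathcal W_0]=[\tilde Y]+\sum m_i[Z_i]$, where $\tilde Y$ is the closure of $V\times\{0\}$ and the $Z_i\subset\mathcal W_X$ lie over $X$. The morphism $\prod_Y\operatorname{Grass}_{\operatorname{rk}K_i}(F_i)\to\mathbb G$, $(\kappa_i)\mapsto(\kappa_i\oplus\kappa_{i-1})$, is proper. It is a monomorphism because $\kappa_i$ is recovered as the intersection with $F_i\oplus0$. Hence it is a closed immersion. Its image contains $V\times\{0\}$, hence contains $\tilde Y$. So on $\tilde Y$ we have $\xi_i=\kappa_i\oplus\kappa_{i-1}$, and $(\xi,\theta)$ is split exact there.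

**Step 4: comparing $\mu=1$ and $\mu=0$.** Let $\beta\in A_*(X\times\mathbb A^1)_{\mathbb Q}$ be the push-forward of $(ch_q)^{\mathcal W}_{\mathcal W_X}(\Theta(\xi))\cap[\mathcal W]$. The Gysin maps $i_0^!,i_1^!:A_*(X\times\mathbb A^1)\to A_*(X)$ coincide, since both are inverse to flat pullback. By (L1), $i_1^!\beta=(ch_q)^Y_X(\Theta(F))\cap[Y]$, and $i_0^!\beta$ is the push-forward of $ch_q(\Theta(\xi))\cap([\tilde Y]+\sum m_i[Z_i])$. The $\tilde Y$ term vanishes by (L2), since $\Theta(\xi|_{\tilde Y})$ is exact. As $Z_i\subset\mathcal W_X$, the class $ch_q(\Theta(\xi))\cap[Z_i]$ is given by the ordinary Chern character of $\Theta(\xi|_{Z_i})$, by (L2). Put $\xi^{(i)}=\xi|_{Z_i}$. $\square$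

**Example 4.5.** Let $Y=\operatorname{Spec}T$ with $T$ a discrete valuation ring, $F:T\to T$ multiplication by the uniformizer $x$, and $X$ the closed point. Then $\mathbb G=\mathbb P^1_Y$ with coordinates $[a:b]$ and $\mathcal W=\{\mu b=xa\}$, the blow-up of $Y\times\mathbb A^1$ at $(x,\mu)$. The divisor $\mu=0$ is $\tilde Y$ plus $Z=\mathbb P^1_k$ with multiplicity one. On $Z$, $\xi_1=\mathcal O(-1)$ and $\xi_0=\mathcal O$, so $ch(\xi)\cap[Z]=(1-e^{c_1(\mathcal O(-1))})\cap[Z]$ is the class of a point. It pushes forward to the closed point, as in Example 2.1 with $n=1$.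

**Proof of Proposition 3.1.** Let $Y=\operatorname{Spec}T$, $X=\operatorname{Spec}R$, $F$ a finite free resolution of $M$. Equivariantly $(F^{\otimes\ell})^*=(F^*)^{\otimes\ell}$, whose summands are $\Theta^{\pm}(F)$. Their homology modules are $R$-modules, so Lemma 4.1 gives
$$\tau_{R/T}(h_T(M))=\Big(ch^Y_X(\Theta^+(F))-\tfrac1{\ell-1}ch^Y_X(\Theta^-(F))\Big)\cap[Y].$$
If $X\subsetneq Y$, apply (2) in degree $q$ for $\Theta^{\pm}$, then the degree $q$ part of Lemma 4.3 on each $Z_i$, then (2) for $\Theta=\mathrm{id}$:
$$\sum_im_i\eta_{i*}\big((-\ell)^qch_q(\xi^{(i)})\cap[Z_i]\big)=(-\ell)^q\,(ch_q)^Y_X(F)\cap[Y].$$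
If $X=Y$, (L2) and Lemma 4.3 give the same directly. By (R1), the component of $\tau_{R/T}([M])$ in $A_j$ is $ch_{d-j}(F)\cap[Y]$, so the factor in $A_j$ is $(-\ell)^{d-j}$. $\square$

## 5. What completion gives, and the descent of modules

There remains Proposition 3.2. The natural attempt is to complete. The ring $\hat T$ is regular local of dimension $d$ and surjects onto $\hat R$; $F\otimes_T\hat T$ is a resolution of $\hat M$, and cohomology commutes with flat base change. So the image of $h_T(M)$ in $G_0(\hat R)_{\mathbb Q}$ is $h_{\hat T}(\hat M)$. In the complete case $\tau_{\hat R/\hat T}=\tau_{\hat R/\hat T'}$ (Kurano, Proposition 1.2), and Proposition 3.1 over $\hat T$ and $\hat T'$ yields $(-\ell)^{-d}h_{\hat T}(\hat M)=(-\ell)^{-d'}h_{\hat T'}(\hat M)$. Therefore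
$$(-\ell)^{-d}h_T(M)-(-\ell)^{-d'}h_{T'}(M)\in\ker\big(G_0(R)_{\mathbb Q}\to G_0(\hat R)_{\mathbb Q}\big).$$
To finish one would need this kernel to be zero, and that is where the attempt stops: the paper of Kurano and Srinivas is entitled "A local ring such that the map between Grothendieck groups with rational coefficient induced by completion is not injective".

Classes do not descend from $\hat R$ to $R$, but modules do.

**Lemma 5.1.** Finitely generated $R$-modules $M,N$ with $\hat M\cong\hat N$ are isomorphic.

**Proof.** $\operatorname{Hom}_R(M,N)\otimes_R\hat R=\operatorname{Hom}_{\hat R}(\hat M,\hat N)$ is the completion of $\operatorname{Hom}_R(M,N)$. So there is $g\in\operatorname{Hom}_R(M,N)$ congruent to a given isomorphism modulo $\mathfrak m\operatorname{Hom}_{\hat R}(\hat M,\hat N)$. Then $g$ is onto modulo $\mathfrak m$, hence onto by Nakayama's lemma. Likewise there is an onto map $h:N\to M$. The surjective endomorphism $hg$ of the Noetherian module $M$ is injective, so $g$ is an isomorphism. $\square$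

So we would like to write $h_T(M)$ in terms of individual $R$-modules whose completions do not depend on $T$. The modules $H^m((F^{\otimes_T\ell})^*)$ will not do: for $M=R=k$ they have total dimension $2^{d(\ell-1)}$. In Example 1.4 the culprit is visible. Tensoring over $T$ creates an exterior factor $\Lambda(V_0\otimes W)$, with a copy of $W$ for each generator of $I$. The way out is to tensor not over $T$ but over the Koszul algebra of a generating system of $I$. The cohomology modules then have completions independent of $T$ up to a shift (Section 8). The price is that infinitely many of them are nonzero, and their alternating sum must be read as the value at $t=-1$ of a rational function (Section 7).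

## 6. Tensor powers over the Koszul algebra

Let $a=(a_1,\dots,a_c)$ generate $I$; repetitions and zeros are allowed. Let $\mathcal K=K(a;T)=\Lambda_T(\bigoplus Te_i)$ with $de_i=a_i$, a graded-commutative dg algebra with $H_0(\mathcal K)=R$. Via $\mathcal K\to R$, an $R$-module $M$ is a dg $\mathcal K$-module.

**Definition 6.1.** A dg module over $\mathcal K$ is *semifree* (in the form we need) if its underlying graded module is free on a basis of homogeneous elements of degrees bounded below. A semifree resolution of $M$ is a quasi-isomorphism $G\to M$ with $G$ semifree.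

The differential of a basis element of degree $n$ has degree $n-1$, and $\mathcal K$ lives in degrees $\ge0$, so it involves only basis elements of degree $<n$. Arguing one basis degree at a time one gets two textbook facts, over any dg algebra concentrated in degrees $\ge0$.

* (S1) If $G$ is semifree over $\mathcal A$ and $\mathcal A\to\mathcal A'$ is a quasi-isomorphism of dg algebras, then $G\to\mathcal A'\otimes_{\mathcal A}G$ is a quasi-isomorphism.
* (S2) Two semifree resolutions of the same module are homotopy equivalent as dg modules, as for projective resolutions.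

**Lemma 6.2.** A finitely generated $R$-module $M$ has a semifree resolution $G\to M$ over $\mathcal K$ with finitely many basis elements in each degree, all in degrees $\ge0$. The same holds for Koszul algebras over any Noetherian ring.

**Proof.** Start with $G^{(0)}=\mathcal K^{b_0}\to M$ given by generators of $M$. Suppose $G^{(n)}\to M$ is onto on $H_0$ and injective on $H_i$ for $i<n$. The kernel of $H_n(G^{(n)})\to H_n(M)$ is a finitely generated $T$-module, since $G^{(n)}_n$ is. Adjoin finitely many basis elements in degree $n+1$ whose differentials are cycles representing generators of this kernel, and send them to $0\in M$. This is a chain map: for $n=0$ the chosen cycles map to $0$ in $M=H_0(M)$, and for $n>0$ we have $M_n=0$. Nothing changes in degrees $\le n$ of the underlying module, so $H_i$ is unchanged for $i<n$, while in $H_n$ the kernel has been killed. So $G^{(n+1)}\to M$ is onto on $H_0$ and injective on $H_i$ for $i\le n$. Put $G=\bigcup G^{(n)}$; since $H_i(M)=0$ for $i>0$, $G\to M$ is a quasi-isomorphism. $\square$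

**Definition 6.3.** With $G$ as in Lemma 6.2, let $U=G^{\otimes_T\ell}$, $\bar U=G^{\otimes_{\mathcal K}\ell}$, and
$$D_{T,a}(M)(t)=\sum_i\operatorname{tr}H^i(\bar U^*)\,t^i\in\mathcal G[[t]].$$

Both $U$ and $\bar U$ are complexes of finitely generated free $T$-modules in degrees $\ge0$ with $C_\ell$-action. On $\bar U$, as on any dg $\mathcal K$-module, $d(e_iy)+e_i\,dy=a_iy$, so $a_i$ is null-homotopic on $\bar U$ and on $\bar U^*$. Hence the $H^i(\bar U^*)$ are finitely generated $R$-modules.

Over $T$, $G$ is a free resolution of $M$, in general infinite, hence homotopy equivalent to $F$. As in Section 1, $H^m(U^*)\cong H^m((F^{\otimes_T\ell})^*)$ equivariantly. So $H^m(U^*)=0$ for $m\notin[0,m_0]$ for some $m_0$, and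
$$h(t):=\sum_m\operatorname{tr}H^m(U^*)\,t^m\quad\text{satisfies}\quad h(-1)=h_T(M).\tag{3}$$

**Example 6.4.** Let $T$ be regular of dimension $d$, $R=M=k$, $a$ a regular system of parameters. Then $\mathcal K\to k$ is a quasi-isomorphism, $G=\mathcal K$, $\bar U=\mathcal K$, and $H^\bullet(\mathcal K^*)$ is $k$ in degree $d$ with trivial action. So $D_{T,a}(k)=t^d[k]$. Comparing with $h_T(k)=(-\ell)^d[k]$, we find $h_T(k)=\ell^dD_{T,a}(k)(-1)$.

**Example 6.5.** Let $T=R=M=k$ and $a=(0)$, a superfluous generator. Then $\mathcal K=\Lambda_k(e_1)$ with $d=0$, and $G=\mathcal K\otimes\langle\tau^{(0)},\tau^{(1)},\dots\rangle$ with $|\tau^{(j)}|=2j$, $d\tau^{(j)}=e_1\tau^{(j-1)}$. Tensoring over $\mathcal K$ gives $\bar U=\mathcal K\otimes\Gamma(\Pi)$, where $\Gamma(\Pi)$ is the divided power algebra and $d=e_1\cdot$(contraction with the functional $\pi_s\mapsto1$). That functional is $1$ on $\bar\pi$ and $0$ on $W$, so $\bar U=(\Lambda(e_1)\otimes\Gamma(\bar\pi))\otimes\Gamma(W)$. The first factor has homology $k$ in degree $0$, and the second has zero differential. Dually $H^{2j}(\bar U^*)=k\otimes\operatorname{Sym}^j(W^*)$,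 and by (1)
$$D_{T,a}(k)=\frac{[k]}{1+t^2+\dots+t^{2(\ell-1)}} .$$
For $\ell=2$ this is $(1-t^2+t^4-\cdots)[k]$. The alternating sum $1-1+1-\cdots$ of its terms at $t=-1$ does not converge, but the rational function has value $\frac12$ there, and $\ell\cdot\frac12=1$ agrees with $h_k(k)=[k]$.

## 7. Rational trace series and the formula $h_T(M)=\ell^cD_{T,a}(M)(-1)$

**Definition 7.1.** Let $\delta_1=1+t^2+\dots+t^{2(\ell-1)}$, so $\delta_1(-1)=\ell$. Call $f\in\mathcal G((t))$ *admissible* if $\delta_1^Nf\in\mathcal G[t^{\pm1}]$ for some $N$, and then put $f(-1)=\ell^{-N}(\delta_1^Nf)(-1)$.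

The value does not depend on $N$; it is additive in $f$, and $(qf)(-1)=q(-1)f(-1)$ for $q\in\mathbb Q[t^{\pm1}]$. Example 6.5 shows an admissible series that is not a polynomial.

**Proposition 7.2.** $D_{T,a}(M)$ is admissible and $h_T(M)=\ell^c\,D_{T,a}(M)(-1)$.

**Proof.** The plan is to compute $\bar U$ from $U$ by a resolution in which the passage from $\otimes_T$ to $\otimes_{\mathcal K}$ is explicit, and to follow traces through the resulting spectral sequence.

**Step 1: $\bar U$ as a quotient of $U$.** Put $V_0=\bigoplus_{i=1}^c\Lambda_0e_i$ with trivial action and $L=V_0\otimes W$, of rank $c(\ell-1)$. Then $\mathcal K^{\otimes_T\ell}=\Lambda_T(V_0\otimes\Pi)$ with $d(e_i\otimes\pi_s)=a_i$. So $d=0$ on $L$, and $\Lambda:=\Lambda_T(L)$ is a $C_\ell$-stable subalgebra with zero differential. The multiplication $\mathcal K^{\otimes\ell}\to\mathcal K$ sends $e_i\otimes\pi_s$ to $e_i$, so it is the quotient by the ideal generated by $L$. Hence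
$$\bar U=U\otimes_{\mathcal K^{\otimes\ell}}\mathcal K=U/LU.$$
As a graded module $U$ is free over $\mathcal K^{\otimes\ell}$, which is free over $\Lambda$ because $W$ is a direct summand of $\Pi$. So $U=\Lambda\otimes_TU^\flat$ as graded $\Lambda$-modules, with $U^\flat$ free over $T$. This decomposition need not be equivariant.

**Step 2: a model $Z$ of $\bar U$.** Let $\Gamma_k=\operatorname{Hom}_{\Lambda_0}(\operatorname{Sym}^k(L^*),\Lambda_0)\otimes T$, placed in degree $2k$; this is the divided power algebra $\Gamma=\Gamma_T(L)$. For $\varphi\in L^*$ let $\partial_\varphi:\Gamma_k\to\Gamma_{k-1}$ be the transpose of multiplication by $\varphi$. For a basis $\{b\}$ of $L$ with dual basis $\{b^*\}$ write $\partial_b=\partial_{b^*}$. In the basis $\tau^{(\alpha)}$ dual to the monomials in the $b^*$, $\partial_b$ lowers the exponent of $b$ by one, or gives $0$. On $Z=\Gamma\otimes_TU$ put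
$$\partial(\gamma\otimes x)=\gamma\otimes dx+\sum_b\partial_b\gamma\otimes bx .$$
Since $db=0$, $d(bx)=-b\,dx$, so the mixed terms in $\partial^2$ cancel. The terms $\sum_{b,b'}\partial_{b'}\partial_b\gamma\otimes b'bx$ vanish because the $\partial_b$ commute while $bb'=-b'b$ and $b^2=0$. So $\partial^2=0$. Everything is $C_\ell$-equivariant because $\sum_bb^*\otimes b$ is invariant.

Map $Z\to\bar U$ by $1\otimes x\mapsto\bar x$ on $\Gamma_0\otimes U$ and by zero on $\Gamma_{>0}\otimes U$. This is a chain map, since the component of $\partial$ from $\Gamma_1\otimes U$ to $\Gamma_0\otimes U$ lands in $LU$, and it is equivariant. We claim it is a quasi-isomorphism. Give $\Gamma_k\otimes U_n$ the bidegree $p=k$, $q=n+k$. The total degree is $2k+n$, the differential of $U$ lowers $q$ by one and fixes $p$, and $\sum\partial_b\otimes b$ lowers $p$ by one and fixes $q$. So $Z$ is a first-quadrant double complex, and its rows are strands of $(\Gamma\otimes_T\Lambda,\ \sum\partial_b\otimes b)\otimes_TU^\flat$. The complex $\Gamma\otimes\Lambda$ is the tensor product over the $b$ of complexes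 in which $\tau^{(j)}\mapsto\tau^{(j-1)}b$ and $\tau^{(j)}b\mapsto0$; each has homology $T$, spanned by $1$, and is otherwise contractible. So $\Gamma\otimes\Lambda$ resolves $T$, the rows are exact except at $p=0$, and there the homology is $U/LU=\bar U$. This proves the claim.

As $Z$ and $\bar U$ are bounded below complexes of free modules, the map is a homotopy equivalence over $T$, and $H^i(Z^*)\cong H^i(\bar U^*)$ equivariantly.

**Step 3: a spectral sequence linear over a polynomial ring.** The contractions $\partial_\varphi\otimes1$, $\varphi\in L^*$, commute with each other and with $\partial$. So $\operatorname{Sym}(L^*)$ acts on $Z^*$, with elements of $L^*$ raising degree by $2$ and $\sigma(\varphi f)=\sigma(\varphi)\sigma(f)$. Let $F^kZ^*$ be the functionals that vanish on the subcomplex $\Gamma_{<k}\otimes U$. This is a filtration by subcomplexes, finite in each degree, with $F^k/F^{k+1}=(\Gamma_k\otimes U)^*=\operatorname{Sym}^k(L^*)\otimes_{\Lambda_0}U^*$. We get a convergent spectral sequence with $C_\ell$-action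
$$E_1^{k,m}=\operatorname{Sym}^k(L^*)\otimes_{\Lambda_0}H^m(U^*)\Rightarrow H^{2k+m}(Z^*),\qquad d_r:E_r^{k,m}\to E_r^{k+r,\,m-2r+1}.$$
Its terms are $R$-modules since $E_1$ is killed by $I$. As $0\le m\le m_0$, $d_r=0$ once $2r>m_0+1$, so $E_\infty=E_{r_0}$ for some $r_0$.

If $f$ vanishes on $\Gamma_{<k}\otimes U$, then $f\circ\partial_\varphi$ vanishes on $\Gamma_{<k+1}\otimes U$. So $L^*$ maps $F^k$ to $F^{k+1}$ and commutes with the differential. Hence it acts on the spectral sequence, $E_r^{k,m}\to E_r^{k+1,m}$, on $E_1$ it is multiplication in $\operatorname{Sym}(L^*)$, and the $d_r$ are linear over $R[L^*]:=R\otimes\operatorname{Sym}_{\Lambda_0}(L^*)$. The term $E_1$ is finitely generated over this Noetherian ring, so all $E_r$ and all $B_r:=\operatorname{im}d_r$ are.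

**Step 4: finitely generated modules over $R[L^*]$ have admissible series.** Let $B$ be a finitely generated graded $R[L^*]$-module, $L^*$ in degree $2$, with compatible $C_\ell$-action, and $b(t)=\sum_i\operatorname{tr}(B^i)t^i$. The Koszul complex with terms $\Lambda^q(L^*)\otimes B$ is equivariant and preserves internal degree if $\Lambda^q(L^*)$ is placed in degree $2q$. Its homology $\operatorname{Tor}_q^{R[L^*]}(B,R)$ is finitely generated over $R[L^*]$ and killed by $L^*$, so it is a finitely generated $R$-module and lives in finitely many degrees. Taking alternating traces, by Lemma 1.2 and (1),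
$$\Big(\sum_q(-1)^q\operatorname{Tr}(\sigma|\Lambda^qL^*)t^{2q}\Big)b(t)=\det(1-t^2\sigma|L^*)\,b(t)=\delta_1^c\,b(t)\in\mathcal G[t^{\pm1}],$$
because the eigenvalues of $\sigma$ on $L^*\otimes\mathbb C$ are the nontrivial $\ell$-th roots of unity, each with multiplicity $c$. So $b$ is admissible.

**Step 5: following the value at $-1$.** Let $e_r(t)=\sum_{k,m}\operatorname{tr}(E_r^{k,m})t^{2k+m}$ and let $b_r(t)$ be the series of $B_r$, graded by total degree. By Lemma 1.2 and (1),
$$e_1(t)=h(t)\sum_k\operatorname{Tr}(\sigma|\operatorname{Sym}^kL^*)t^{2k}=h(t)/\delta_1^c,$$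
so $e_1$ is admissible with $e_1(-1)=\ell^{-c}h(-1)$. Since $d_r$ raises total degree by one, $E_r/\ker d_r\cong B_r$ with a shift by one, and $e_{r+1}=e_r-(1+t^{-1})b_r$. By Step 4, $b_r$ is admissible, and $1+t^{-1}$ vanishes at $-1$, so $e_{r+1}(-1)=e_r(-1)$. The groups $E_{r_0}^{k,m}$ with $2k+m=i$ are the graded pieces of $H^i(Z^*)\cong H^i(\bar U^*)$, so $D_{T,a}(M)=e_{r_0}$ is admissible with value $\ell^{-c}h(-1)=\ell^{-c}h_T(M)$ by (3). $\square$

## 8. Two presentations under one complete regular ring

**Proof of Proposition 3.2. Step 1: a common cover $Q$.** We have $\hat R=\hat T/I\hat T=\hat T'/I'\hat T'$. Let $A=\hat T\times_{\hat R}\hat T'$. It is a local ring that surjects onto $\hat T$ and $\hat T'$. The kernel of $A\to\hat T$ is $0\times I'\hat T'$, a finitely generated ideal of $\hat T'$ and hence a Noetherian $A$-module; as $\hat T$ is Noetherian too, $A$ is Noetherian. In the exact sequence $0\to A\to\hat T\times\hat T'\to\hat R\to0$ of finitely generated $A$-modules the two right-hand modules are complete. Completion is exact on finitely generated modules, so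 $A$ is complete. By Cohen's structure theorem there is a complete regular local ring $Q$ with a surjection $Q\to A$. So $Q$ surjects onto $\hat T$ and $\hat T'$, compatibly over $\hat R$. Put
$$\mathfrak k=\ker(Q\to\hat R),\qquad r=\dim Q-d,\qquad r'=\dim Q-d' .$$
A surjection of regular local rings has kernel generated by a regular sequence of the right length: $\ker(Q\to\hat T)=(y_1,\dots,y_r)$ and $\ker(Q\to\hat T')=(y'_1,\dots,y'_{r'})$.

**Step 2: one Koszul algebra over $Q$ for both presentations.** Choose generators $a=(a_1,\dots,a_c)$ of $I$ and $a'=(a'_1,\dots,a'_{c'})$ of $I'$ with $r+c=r'+c'=:n$, adding zeros where needed. Lift their images in $\hat T$ and $\hat T'$ to tuples $\tilde a,\tilde a'$ in $Q$. Then $b=(y,\tilde a)$ and $b'=(y',\tilde a')$ are $n$-tuples that generate the same ideal $\mathfrak k$. We claim $b'=gb$ with $g\in GL_n(Q)$. A generating tuple contains a minimal generating system by Nakayama's lemma; subtracting multiples of it from the other entries and permuting, we see that each tuple is $GL_n$-equivalent to (minimal generators, $0,\dots,0$). Two minimal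 generating systems are related by a matrix that is invertible modulo the maximal ideal, hence invertible. With $b'_i=\sum_jg_{ij}b_j$, the map $e'_i\mapsto\sum_jg_{ij}e_j$ is an isomorphism $K(b';Q)\cong K(b;Q)=:\mathcal Q$ of dg $Q$-algebras. It is the identity in degree $0$, so it is compatible with the maps to $\hat R$.

**Step 3: from $\mathcal Q$ to $T$.** Let $\hat{\mathcal K}=K(a;\hat T)=K(a;T)\otimes_T\hat T$. As $y$ is a regular sequence, $K(y;Q)\to\hat T$ is a quasi-isomorphism. Tensoring with the bounded complex of free modules $K(\tilde a;Q)$, so is $\mathcal Q=K(y;Q)\otimes_QK(\tilde a;Q)\to\hat{\mathcal K}$, as dg algebras over $\hat R$.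

Let $G_Q\to\hat M$ be a semifree resolution over $\mathcal Q$ as in Lemma 6.2, and $U_Q=G_Q^{\otimes_{\mathcal Q}\ell}$. Put $\hat G=\hat{\mathcal K}\otimes_{\mathcal Q}G_Q$. It is semifree over $\hat{\mathcal K}$, $G_Q\to\hat G$ is a quasi-isomorphism by (S1), and $G_Q\to\hat M$ factors through $\hat G$ because $\hat M$ is a $\hat{\mathcal K}$-module. So $\hat G\to\hat M$ is a semifree resolution. Put
$$\hat U:=\hat G^{\otimes_{\hat{\mathcal K}}\ell}=\hat{\mathcal K}\otimes_{\mathcal Q}U_Q .$$
Since $U_Q$ is semifree over $\mathcal Q$, $U_Q\to\hat U$ is a quasi-isomorphism by (S1), and it is equivariant.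

With $G,\bar U$ as in Section 6, $G\otimes_T\hat T$ is by flatness another semifree $\hat{\mathcal K}$-resolution of $\hat M$. By (S2) there is a homotopy equivalence $f:G\otimes_T\hat T\to\hat G$ of dg $\hat{\mathcal K}$-modules. Then $f^{\otimes\ell}:\bar U\otimes_T\hat T\to\hat U$ is an equivariant chain map and a homotopy equivalence. The terms of $\bar U$ are finitely generated and free, $\hat T$ is flat, and $H^i(\bar U^*)$ is killed by $I$. So, equivariantly,
$$H^i(\bar U^*)\otimes_R\hat R=H^i(\bar U^*)\otimes_T\hat T\cong H^i(\operatorname{Hom}_{\hat T}(\hat U,\hat T)).\tag{4}$$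

**Step 4: duals over $\hat T$ and over $Q$ agree up to a shift by $r$.** Let $Q\to J$ be a finite injective resolution. Consider
$$\operatorname{Hom}_Q(U_Q,Q)\to\operatorname{Hom}_Q(U_Q,J)\leftarrow\operatorname{Hom}_Q(\hat U,J)=\operatorname{Hom}_{\hat T}(\hat U,\operatorname{Hom}_Q(\hat T,J)).$$
The first map is a quasi-isomorphism because $U_Q$ is a bounded below complex of free $Q$-modules, the second because $J$ is a bounded complex of injectives. The complex $J'=\operatorname{Hom}_Q(\hat T,J)$ is bounded, and its only cohomology is $\operatorname{Ext}^r_Q(\hat T,Q)\cong\hat T$ in degree $r$, since $\hat T=Q/(y_1,\dots,y_r)$ with $y$ regular. The truncation maps $J'\leftarrow\tau_{\le r}J'\to H^r(J')[-r]\cong\hat T[-r]$ are quasi-isomorphisms of complexes of $\hat T$-modules. Since $\hat U$ is a bounded below complex of free $\hat T$-modules, $\operatorname{Hom}_{\hat T}(\hat U,-)$ preserves them. All these maps are natural in the first argument, hence $C_\ell$-equivariant. With (4),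
$$H^{i+r}(\operatorname{Hom}_Q(U_Q,Q))\cong H^i(\operatorname{Hom}_{\hat T}(\hat U,\hat T))\cong H^i(\bar U^*)\otimes_R\hat R.\tag{5}$$
These isomorphisms are $Q$-linear and all the modules are killed by $\mathfrak k$, so they are $\hat R$-linear.

**Step 5: descent to $R$, module by module.** The same argument applies to $(T',a',r')$ with the same $\mathcal Q$, $G_Q$ and $U_Q$, because $K(b;Q)\cong K(b';Q)$ is compatible with the maps to $\hat R$. Write $\bar U'$ for the complex attached to $(T',a')$. The left side of (5) does not involve $T$ except through $r$, and $r-r'=d'-d$, so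
$$H^i(\bar U^*)\otimes_R\hat R\cong H^{i+d'-d}(\bar U'^*)\otimes_R\hat R\quad\text{as }\hat R[C_\ell]\text{-modules}.$$
Here the dual of $\bar U'$ is over $T'$. By Lemma 5.1, applied to the $e$-parts and to the $(1-e)$-parts, these parts are isomorphic over $R$. Hence $\operatorname{tr}H^i(\bar U^*)=\operatorname{tr}H^{i+d'-d}(\bar U'^*)$ for all $i\in\mathbb Z$, that is
$$D_{T',a'}(M)=t^{d'-d}D_{T,a}(M).$$
Since $c'-c=r-r'=d'-d$, Proposition 7.2 for $T'$ and for $T$ gives
$$h_{T'}(M)=\ell^{c'}D_{T',a'}(M)(-1)=\ell^{\,c+d'-d}(-1)^{d'-d}D_{T,a}(M)(-1)=(-\ell)^{d'-d}h_T(M).\qquad\square$$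

With Section 3 this completes the proof of Theorem 1. The map $G_0(R)_{\mathbb Q}\to G_0(\hat R)_{\mathbb Q}$ was never used.

## 9. Schemes of finite type over $R$

Let $S=\operatorname{Spec}T$, $S'=\operatorname{Spec}T'$, and for $X$ separated of finite type over $R$ let
$$\delta_X=\tau_{X/S}-\tau_{X/S'}:G_0(X)_{\mathbb Q}\to A_*(X)_{\mathbb Q}.$$
The dimension functions over $S$ and $S'$ differ only by a shift, so the group $A_*(X)$ is the same. We prove $\delta_X=0$, which is Theorem 2. The plan: apply Theorem 1 to the local ring at the vertex of the cone over a projective scheme. This shows that $\delta$ is divisible by the hyperplane class. A product with $\mathbb P^n$ then turns divisibility into vanishing.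

**Reduction to $X$ closed in $\mathbb P^n_R$.** By (R2), $\delta$ commutes with proper push-forward and open restriction. Let $V\subset X$ be closed and integral. Chow's lemma gives a proper birational $\pi:V'\to V$ with $V'$ integral and quasi-projective over $R$. The class $\pi_*[\mathcal O_{V'}]-[\mathcal O_V]$ lies in the span of classes of sheaves with support properly contained in $V$, since $\pi$ is an isomorphism over a dense open subset. As the $[\mathcal O_V]$ generate $G_0(X)$, Noetherian induction shows that $G_0(X)$ is generated by push-forwards from schemes quasi-projective over $R$ and proper over $X$. So we may take $X$ quasi-projective. Such an $X$ is open in some $\bar X$ closed in $\mathbb P^n_R$, and $G_0(\bar X)\to G_0(X)$ is onto, so it suffices to treat $\bar X$.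

**Lemma 9.1.** Let $A=T[z_0,\dots,z_N]$, $A_1$ the localization of $A$ at a prime, $C\subset\operatorname{Spec}A$ closed, $C_1=C\times_{\operatorname{Spec}A}\operatorname{Spec}A_1$, $v:C_1\to C$. Then $\tau_{C_1/A_1}(v^*\varepsilon)=v^*\tau_{C/A}(\varepsilon)$ for $\varepsilon\in G_0(C)_{\mathbb Q}$, where the bases are $\operatorname{Spec}A_1$ and $\operatorname{Spec}A$, and $v^*[V]=[V\cap C_1]$ on Chow groups (which respects rational equivalence, because divisors of rational functions localize).

**Proof.** Let $\varepsilon=[M]$ and let $E$ be a finite resolution of $M$ by finitely generated projective $A$-modules. By (R1), with the smooth scheme equal to the base, $\tau_{C/A}([M])=ch^{\operatorname{Spec}A}_C(E)\cap[\operatorname{Spec}A]$, and $\tau_{C_1/A_1}(v^*[M])$ is given in the same way by $E\otimes_AA_1$. If $C=\operatorname{Spec}A$, use (L2) and the compatibility of Chern classes with localization checked below. If $C\ne\operatorname{Spec}A$, use (2) with $\Theta=\mathrm{id}$. In the graph construction the closure $\mathcal W$, the bundles $\xi_i$ and $\theta$, the divisor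 $\mathcal W_0$, its components and their multiplicities are compatible with $A\to A_1$: closures commute with localization, and multiplicities are lengths at generic points. Components that do not meet the localization drop out.

It remains to see that proper push-forward and Chern classes commute with localization. For push-forward, let $V$ be integral with image $V_0$. If $V_0$ meets the localization, so does $V$, and both function fields are unchanged; otherwise both sides vanish. For Chern classes, $c_1$ of a line bundle is given by divisors of rational sections, and higher Chern classes are obtained from $c_1$ by flat pullback to, and push-forward from, projective bundles. $\square$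

**Step 1: divisibility.** *If $X'\subset\mathbb P^N_R$ is closed, then $\delta_{X'}(\beta)\in c_1(\mathcal O(1))\cap A_*(X')_{\mathbb Q}$ for all $\beta\in G_0(X')_{\mathbb Q}$.*

*The cone and its vertex.* Write $X'=\operatorname{Proj}B$, $B=R[z_0,\dots,z_N]/J$ with $J$ homogeneous. Replacing $J$ by $J\cap(z)$, which changes only degree $0$, we may assume $J\subset(z)$, so $B/(z)=R$. Let $C=\operatorname{Spec}B$, $\mathfrak n=(\mathfrak m,z)$, $C_{\mathfrak n}=\operatorname{Spec}B_{\mathfrak n}$. Let $\varpi:\mathbb L\to X'$ be the total space of $\mathcal O(-1)$ and $i:X'\to\mathbb L$ the zero section. The scheme $\mathbb L$ is closed in $X'\times_R\mathbb A^{N+1}_R$, so the natural map $\mathbb L\to C$ is proper. Over $D(z_j)\subset C$ it is an isomorphism, since $B_{z_j}=(B_{z_j})_0[z_j^{\pm1}]$. Hence $\mathbb L^\circ:=\mathbb L\smallsetminus X'\cong C\smallsetminus V(z)$.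

Put $\mathbb L_{\mathfrak n}=\mathbb L\times_CC_{\mathfrak n}$, of finite type over $C_{\mathfrak n}$. Every point of $V(z)=\operatorname{Spec}R\subset C$ specializes to $\mathfrak n$, so $V(z)\subset C_{\mathfrak n}$, and $i$ factors through $\mathbb L_{\mathfrak n}$. Let $O=\mathbb L_{\mathfrak n}\smallsetminus X'=C_{\mathfrak n}\smallsetminus V(z)$, let $u:O\to\mathbb L^\circ$ be the localization, and put $p=\varpi u:O\to X'$.

*Applying Theorem 1.* Let $T_1=T[z]_{(\mathfrak m_T,z)}$ and $T_1'=T'[z]_{(\mathfrak m_{T'},z)}$, with $\mathfrak m_T,\mathfrak m_{T'}$ the maximal ideals. These are regular local rings that surject onto $B_{\mathfrak n}$. By Theorem 1, $\tau_{C_{\mathfrak n}/T_1}=\tau_{C_{\mathfrak n}/T_1'}$. Restricting to the open $O$, and using that $G_0(C_{\mathfrak n})\to G_0(O)$ is onto, $\tau_{O/T_1}=\tau_{O/T_1'}$.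

*Comparison with $X'$.* We claim $\tau_{O/T_1}(p^*\beta)=p^*\tau_{X'/S}(\beta)$. Three facts combine to this.

* $\tau_{\mathbb L^\circ/S}(\varpi^*\beta)=\varpi^*\tau_{X'/S}(\beta)$ by (R2), since the relative tangent bundle $\varpi^*\mathcal O(-1)|_{\mathbb L^\circ}$ is trivialized by the tautological section.
* $\tau_{\mathbb L^\circ/S}=\tau_{\mathbb L^\circ/\mathbb A^{N+1}_S}$. Indeed $C\subset\mathbb A_S^{N+1}$, whose tangent bundle over $S$ is trivial, so (R1) gives $\tau_{C/S}=\tau_{C/\mathbb A^{N+1}_S}$; now restrict to the open $\mathbb L^\circ$.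
* $\tau_{O/T_1}(u^*\varepsilon)=u^*\tau_{\mathbb L^\circ/\mathbb A^{N+1}_S}(\varepsilon)$: lift $\varepsilon$ to $G_0(C)_{\mathbb Q}$, apply Lemma 9.1 with $A_1=T_1$ and $C_1=C_{\mathfrak n}$, and restrict to $O$.

The same holds for $T'$. Since $\tau_{O/T_1}=\tau_{O/T_1'}$, subtracting gives $p^*\delta_{X'}(\beta)=0$ in $A_*(O)_{\mathbb Q}$.

*Back to $X'$.* Let $\varpi_{\mathfrak n}^*$ be $\varpi^*$ followed by localization $A_*(\mathbb L)\to A_*(\mathbb L_{\mathfrak n})$. The class $\varpi_{\mathfrak n}^*\delta_{X'}(\beta)$ restricts to $p^*\delta_{X'}(\beta)=0$ on $O$. By the exact sequence $A_*(X')\to A_*(\mathbb L_{\mathfrak n})\to A_*(O)\to0$ it equals $i_*\gamma$ with $\gamma\in A_*(X')_{\mathbb Q}$. Let $i^!$ be the Gysin map of the effective Cartier divisor $X'\subset\mathbb L_{\mathfrak n}$, whose normal bundle is $\mathcal O(-1)$. Then $i^!\varpi_{\mathfrak n}^*=\mathrm{id}$: for $V\subset X'$ integral, $\varpi_{\mathfrak n}^*[V]$ is the class of the localized line bundle $\mathbb L|_V$, on which the zero section cuts out $V$ with multiplicity one. Therefore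
$$\delta_{X'}(\beta)=i^!\varpi_{\mathfrak n}^*\delta_{X'}(\beta)=i^!i_*\gamma=c_1(\mathcal O(-1))\cap\gamma .$$
As $c_1(\mathcal O(-1))=-c_1(\mathcal O(1))$, Step 1 is proved.

**Step 2: vanishing.** Let $X\subset\mathbb P^n_R$ be closed, $X'=X\times_R\mathbb P^n_R$ with projection $\mathrm{pr}$ to $X$, embedded in some $\mathbb P^N_R$ by the Segre map, so that $\mathcal O(1)$ becomes $\mathcal O(1,1)$. Put $h=c_1(\mathcal O(1,0))$ and $s=c_1(\mathcal O(0,1))$, and write $h$ also for $c_1(\mathcal O(1))$ on $X$. For $\alpha\in G_0(X)_{\mathbb Q}$, (R2) gives $\delta_{X'}(\mathrm{pr}^*\alpha)=td(T_{\mathrm{pr}})\cap\mathrm{pr}^*\delta_X(\alpha)$. By Step 1 this lies in $(h+s)\cap A_*(X')_{\mathbb Q}$. Multiplying by $td(T_{\mathrm{pr}})^{-1}$, which commutes with $h+s$, we get $\mathrm{pr}^*\delta_X(\alpha)=(h+s)\cap\gamma$ for some $\gamma$. By the projective bundle theorem $A_*(X')_{\mathbb Q}=\bigoplus_{i=0}^ns^i\,\mathrm{pr}^*A_*(X)_{\mathbb Q}$, and $s^{n+1}=0$. Write $\gamma=\sum_{i=0}^ns^i\,\mathrm{pr}^*\gamma_i$. Then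
$$(h+s)\cap\gamma=\sum_{i=0}^ns^i\,\mathrm{pr}^*(h\gamma_i)+\sum_{i=1}^{n}s^i\,\mathrm{pr}^*\gamma_{i-1},$$
and comparing coefficients,
$$\delta_X(\alpha)=h\gamma_0,\qquad 0=h\gamma_i+\gamma_{i-1}\quad(1\le i\le n).$$
So $\gamma_0=(-h)^n\gamma_n$ and $\delta_X(\alpha)=(-1)^nh^{n+1}\gamma_n$. Finally $h^{n+1}=0$ on $A_*(X)$: capping with $h$ can be represented on the intersection with a coordinate hyperplane, and the $n+1$ coordinate hyperplanes of $\mathbb P^n_R$ have empty intersection. Hence $\delta_X=0$. $\blacksquare$
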